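\title{RAAGedy graphs that cannot be built from a square by coning}

\begin{abstract}
Call a finite graph RAAGedy if the right-angled Coxeter group that it presents is quasi-isometric to a right-angled Artin group. We consider RAAGedy, triangle-free graphs without separating cliques and ask whether each of them can be built from a square by adding one vertex at a time without leaving this class. The answer is no. We give an infinite family of graphs in the class, the smallest with 22 vertices, such that deleting any one vertex leaves the class. The main tool is an obstruction to being RAAGedy: an induced cycle of length at least five with a vertex $x$ such that the 4-cycles through $x$ meet the cycle only in $x$. We also show that the graphs of the family can be built if pairs of twin vertices may be added in one step, and that the question has a positive answer when RAAGedy is replaced by the combinatorial condition CFS.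
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite and simple. A graph $G$ with vertex set $V(G)$ presents a \emph{right-angled Coxeter group}
\[
W_G=\langle\, v\in V(G)\mid v^2=1 \text{ for all } v,\ uv=vu \text{ for all edges } uv\,\rangle ,
\]
and a graph $\Theta$ presents a \emph{right-angled Artin group} (RAAG)
\[
A_\Theta=\langle\, a_u,\ u\in V(\Theta)\mid a_ua_v=a_va_u \text{ for all edges } uv\,\rangle .
\]
Both groups carry the word metric $d$ of these generating sets, and $|g|=d(1,g)$. A map $q$ between metric spaces is a \emph{quasi-isometric embedding} if there is $L\ge1$ with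
\begin{equation}\label{eq:qi}
L^{-1}d(g,g')-L\ \le\ d(q(g),q(g'))\ \le\ L\,d(g,g')+L
\end{equation}
for all $g,g'$, and a \emph{quasi-isometry} if in addition every point of the target is within a uniformly bounded distance of the image. Two groups are \emph{commensurable} if they have isomorphic subgroups of finite index; this is an equivalence relation, and commensurable finitely generated groups are quasi-isometric. A graph $G$ is \emph{RAAGedy} if $W_G$ is quasi-isometric to some RAAG.

The square, that is, the 4-cycle, is RAAGedy: its group is $D_\infty\times D_\infty$ with $D_\infty=\mathbb Z/2*\mathbb Z/2$, and it contains $\mathbb Z^2$, the RAAG of an edge, with index $4$. The pentagon is not RAAGedy, because it has no 4-cycles (Proposition~\ref{prop:cfs}).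

We work with triangle-free graphs, whose groups act on 2-dimensional complexes, and we exclude the graphs whose groups are finite or decompose along finite subgroups. The group $W_G$ is finite when $G$ is complete; for triangle-free $G$ this means the empty graph, a vertex or an edge. A \emph{separating clique} of $G$ is a complete subgraph $K$, possibly empty, whose removal disconnects $G$. In that case $G=G_1\cup G_2$ with $G_1\cap G_2=K$ and $G_1,G_2\neq K$, and the presentation exhibits $W_G$ as the amalgam of $W_{G_1}$ and $W_{G_2}$ over the finite group $W_K$. A graph without separating cliques is connected.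

To \emph{cone off} a set of vertices of a graph is to add one new vertex and join it to the vertices of this set.

\begin{definition}\label{def:constructible}
A graph $G$ is \emph{constructible by coning from a square} if there are graphs $G_0\subset G_1\subset\dots\subset G_N=G$ such that $G_0$ is a square, each $G_{l+1}$ is obtained from $G_l$ by coning off a set of vertices, and every $G_l$ is RAAGedy, triangle-free and without separating cliques.
\end{definition}

The following question is posed in \cite{CDEK}.

\begin{quote}
\emph{Is every RAAGedy, triangle-free, incomplete graph without separating cliques constructible by coning from a square?}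
\end{quote}

A positive answer would allow induction on the number of vertices inside the class: every member other than the square would have a vertex whose deletion gives a smaller member. There are two reasons to expect this. The first is a family of examples: the ladders of Example~\ref{ex:ladder} are constructible. The second is a combinatorial condition that every graph in the question satisfies and that can be kept while vertices are added one at a time. In a triangle-free graph $G$ every 4-cycle is induced, since a chord would cut off a triangle. A pair of opposite vertices of a 4-cycle is a \emph{diagonal} of it. Let $\mathcal S(G)$ be the graph whose vertices are the 4-cycles of $G$, two of them adjacent if they share a diagonal. The \emph{support} of a component of $\mathcal S(G)$ is the set of vertices of $G$ that lie on one of its 4-cycles, and $G$ is \emph{CFS} if some component of $\mathcal S(G)$ has support $V(G)$. Theorem~\ref{thm:complements}(b) below says that the question has a positive answer for CFS in place of RAAGedy.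

Nevertheless the answer is no. Fix integers $i,j,n$ with
\begin{equation}\label{eq:params}
i\ge4,\qquad j-i\ge4,\qquad n-j\ge3 .
\end{equation}
The graph $\Gamma=\Gamma(i,j,n)$ has $2n$ vertices $p_k,p_k'$ $(1\le k\le n)$. Write $P_k=\{p_k,p_k'\}$, call these sets the \emph{classes}, and put $x=p_i$, $x'=p_i'$, $y=p_j$, $y'=p_j'$. The edges of $\Gamma$ are
\begin{itemize}
\item all four edges between $P_k$ and $P_{k+1}$, for $1\le k<n$;
\item the edge $xy$, the two edges from $x$ to $P_n$, and the two edges from $y$ to $P_1$.
\end{itemize}
The smallest case $\Gamma(4,8,11)$ has $22$ vertices and $4\cdot10+5=45$ edges; see Figure~\ref{fig:graph}.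

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \k in {1,...,10}{
  \draw[gray] (\k,0)--(\k+1,0) (\k,1)--(\k+1,1) (\k,0)--(\k+1,1) (\k,1)--(\k+1,0);}
\draw (8,1) .. controls (6,2.4) and (2,2.4) .. (1,1);
\draw (8,1) .. controls (6,3.2) and (-1.5,3) .. (1,0);
\draw (4,1) .. controls (6,3.2) and (13.5,3) .. (11,0);
\draw[very thick] (4,1) .. controls (6,2.4) and (10,2.4) .. (11,1);
\draw[very thick] (4,1) .. controls (5,1.6) and (7,1.6) .. (8,1);
\draw[very thick] (8,1)--(11,1);
\foreach \k in {1,...,11}{
  \fill (\k,1) circle (2pt); \fill (\k,0) circle (2pt);
  \node at (\k,-0.45) {\small $P_{\k}$};}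
\filldraw[fill=white] (11,0) circle (2.5pt);
\node at (3.7,1.28) {$x$};
\node at (8.3,1.28) {$y$};
\end{tikzpicture}
\caption{The graph $\Gamma(4,8,11)$. Column $k$ is the class $P_k$, with $p_k$ above $p_k'$, and consecutive columns are completely joined. The five curved edges join $x=p_4$ to $y=p_8$, $x$ to $P_{11}$, and $y$ to $P_1$. After the hollow vertex $p_{11}'$ is deleted, every 4-cycle through $x$ meets the thick pentagon $p_{11},x,y,p_9,p_{10}$ only in $x$.}
\label{fig:graph}
\end{figure}

\begin{theorem}\label{thm:main}
Let $i,j,n$ satisfy \eqref{eq:params}. The graph $\Gamma=\Gamma(i,j,n)$ is triangle-free, has no separating clique and is RAAGedy; in fact $W_\Gamma$ is commensurable to a RAAG. For every vertex $v$, the graph $\Gamma-v$ has a separating clique or is not RAAGedy. Hence $\Gamma$ is not constructible by coning from a square.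
\end{theorem}

Varying $n$ gives infinitely many such graphs. The second theorem is not needed for the answer; it shows how close the question comes to having a positive one.

\begin{theorem}\label{thm:complements}
\begin{itemize}
\item[(a)] The graph $\Gamma(i,j,n)$ is obtained from a square through RAAGedy, triangle-free graphs without separating cliques by steps that add one vertex or a pair of non-adjacent vertices with equal links.
\item[(b)] Every triangle-free CFS graph, in particular every RAAGedy, triangle-free, incomplete graph without separating cliques, is obtained from a square by coning one vertex at a time through triangle-free CFS graphs without separating cliques.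
\end{itemize}
\end{theorem}

Here and below the \emph{link} $\operatorname{lk}(v)$ is the set of neighbors of $v$, and $\operatorname{st}(v)=\operatorname{lk}(v)\cup\{v\}$.

The proof of Theorem~\ref{thm:main} has three ingredients. A necessary condition for being RAAGedy, namely CFS, comes from divergence (Section~\ref{sec:cfs}); it disposes of the vertices of the inner classes $P_2,\dots,P_{n-1}$. A sufficient condition comes from passing to subgroups of index two (Section~\ref{sec:doubling}); it shows that $\Gamma$ is RAAGedy. The four vertices of $P_1\cup P_n$ need a finer obstruction, Proposition~\ref{prop:obstruction}, because their deletion leaves a CFS graph. Section~\ref{sec:family} proves Theorem~\ref{thm:main} from these three, and Section~\ref{sec:obstruction} proves the obstruction by comparing the flat planes in the two kinds of groups.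

\section{Four-cycles and divergence}\label{sec:cfs}

We use two quasi-isometry invariants of a finitely generated group. The \emph{number of ends} is the supremum, over finite subgraphs $B$ of the Cayley graph, of the number of unbounded components of the complement of $B$. The \emph{divergence} of a one-ended group records, as a function of $r$ and up to the usual equivalence of growth functions, how long a path must be to join two points at distance $r$ from a base point while avoiding a ball about the base point of radius proportional to $r$. Divergence enters only through its invariance and through Theorems~\ref{thm:DT} and~\ref{thm:BC}.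

\begin{theorem}[{\cite[Theorem 8.7.2]{Davis}}]\label{thm:Davis}
If $G$ is incomplete and has no separating clique, then $W_G$ is one-ended.
\end{theorem}

\begin{theorem}[{\cite[Theorem 1.1]{DT}}]\label{thm:DT}
Let $G$ be connected, triangle-free, and without separating vertices or edges. Then $W_G$ has linear divergence if and only if $G$ is a join, and quadratic divergence if and only if $G$ is CFS and not a join.
\end{theorem}

A \emph{join} is a graph whose vertex set is the disjoint union of two non-empty sets that are completely joined to each other. In \cite{DT} two 4-cycles are declared adjacent if they share two adjacent edges. This gives the same components as in $\mathcal S(G)$. Indeed, 4-cycles that share the edges $ab$ and $bc$ share the diagonal $\{a,c\}$. Conversely, let $a,b,c,d$ and $a,b',c,d'$ share the diagonal $\{a,c\}$. If $\{b,d\}$ meets $\{b',d'\}$, they share two adjacent edges; if not, the 4-cycle $a,b,c,b'$ shares two adjacent edges with each of them.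

\begin{theorem}[\cite{BC}]\label{thm:BC}
If $\Theta$ is connected with at least two vertices, then $A_\Theta$ has linear or quadratic divergence.
\end{theorem}

The hypothesis of Theorem~\ref{thm:BC} holds whenever $A_\Theta$ is one-ended: the empty graph gives the trivial group, with no end; one vertex gives $\mathbb Z$, with two ends; and a disconnected graph gives a free product of two infinite groups, with infinitely many ends.

\begin{proposition}\label{prop:cfs}
A RAAGedy, triangle-free, incomplete graph $G$ without separating cliques is CFS.
\end{proposition}

\begin{proof}
Let $W_G$ be quasi-isometric to $A_\Theta$. By Theorem~\ref{thm:Davis} both groups are one-ended, so by Theorem~\ref{thm:BC} their divergence is linear or quadratic. By Theorem~\ref{thm:DT}, $G$ is CFS or a join. Suppose that $G$ is the join of $V_1$ and $V_2$. An edge inside $V_1$ or $V_2$ would form a triangle with a vertex of the other set, so $G$ is complete bipartite. If $V_1=\{v\}$, then $|V_2|\ge2$ because $G$ is incomplete, and $v$ separates $G$. So $|V_1|,|V_2|\ge2$. The 4-cycles of $G$ are the unions $E_1\cup E_2$ of two-element sets $E_1\subset V_1$, $E_2\subset V_2$; they cover $V(G)$, and $E_1\cup E_2'$ shares a diagonal with $E_1\cup E_2$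 and with $E_1'\cup E_2'$, so $\mathcal S(G)$ is connected. Thus $G$ is CFS in this case too.
\end{proof}

The absence of separating cliques is easy to keep under coning.

\begin{lemma}\label{lem:cone}
Let $G$ have no separating clique, and let $G^+$ be obtained by adding a vertex $b$ whose link contains two non-adjacent vertices $a,c$ of $G$. Then $G^+$ has no separating clique.
\end{lemma}

\begin{proof}
Let $K$ be a clique of $G^+$. If $b\in K$, then $G^+-K=G-(K\setminus\{b\})$ is connected. If $b\notin K$, then $G-K$ is connected, and it contains $a$ or $c$ because the clique $K$ does not contain both; so $b$ is attached to it.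
\end{proof}

A square has no separating clique: removing nothing, a vertex or an edge leaves a square, a path or an edge.

\begin{proof}[Proof of Theorem~\ref{thm:complements}(b)]
The ``in particular'' is Proposition~\ref{prop:cfs}. Let $G$ be triangle-free and let $\mathcal K$ be a component of $\mathcal S(G)$ with support $V(G)$. Since $\mathcal K$ is connected, its 4-cycles can be listed as $\gamma_0,\dots,\gamma_M$ so that each $\gamma_m$ with $m\ge1$ shares a diagonal with an earlier one. Start with $\gamma_0$. At stage $m$ let $\gamma_m$ share the diagonal $\{a,c\}$ with $\gamma_l$, $l<m$, let $\{b,d\}$ be the other diagonal of $\gamma_m$, and add $b$ and then $d$ if they are not yet present, always taking the induced subgraph of $G$. Each addition is a coning, each graph is triangle-free, and the process ends with $G$ because $\mathcal K$ has full support.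

We show by induction that during stage $m$ the current graph, with vertex set $V$, has a component of 4-cycles with support $V$ that contains $\gamma_0,\dots,\gamma_{m-1}$. Suppose this holds and $b\notin V$ is added. Let $b'$ be a vertex of the diagonal of $\gamma_l$ other than $\{a,c\}$. Then $b'\in V$, so $b'\ne b$, and $a,b,c,b'$ is a 4-cycle that shares the diagonal $\{a,c\}$ with $\gamma_l$. So the component of $\gamma_l$ in the new graph has support $V\cup\{b\}$. The same argument applies to $d$. At the end of the stage $\gamma_m$ is present, and it lies in the component because it shares a diagonal with $\gamma_l$. Hence all intermediate graphs are CFS. Each added vertex is adjacent to the non-adjacent vertices $a$ and $c$, so by Lemma~\ref{lem:cone} no intermediate graph has a separating clique.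
\end{proof}

\section{Doubling, twins and a criterion for being RAAGedy}\label{sec:doubling}

Two vertices are \emph{twins} if they have the same link. Twins $v,v'$ are not adjacent, since otherwise $v\in\operatorname{lk}(v')=\operatorname{lk}(v)$. A vertex $v$ is \emph{dominated} by $\sigma$ if $\operatorname{lk}(v)\subset\operatorname{lk}(\sigma)$. Graphs made entirely of twin pairs are RAAGedy (Lemma~\ref{lem:DJ}), and passing to a suitable subgroup of index two removes a vertex $\sigma$ and turns each vertex dominated by $\sigma$ into a twin pair (Lemma~\ref{lem:double}). Proposition~\ref{prop:criterion} combines the two.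

For a graph $\Theta$ let $\Theta[2]$ be obtained by replacing each vertex $u$ by two non-adjacent vertices $s_u,s_u'$ and each edge $uv$ by the four edges between $\{s_u,s_u'\}$ and $\{s_v,s_v'\}$.

\begin{lemma}[Davis--Januszkiewicz]\label{lem:DJ}
The group $W_{\Theta[2]}$ is commensurable to $A_\Theta$.
\end{lemma}

\begin{proof}
We find both groups as subgroups of finite index in one group. Let $W'$ be the right-angled Coxeter group with generators $s_u,r_u$ $(u\in V(\Theta))$, in which $[s_u,s_v]=1$ for the edges $uv$ of $\Theta$, and $[r_u,r_v]=[s_u,r_v]=1$ for all $u\ne v$. Let $E=(\mathbb Z/2)^{V(\Theta)}$ with basis $r_u$.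

Let $r_u$ act on $A_\Theta$ by inverting $a_u$ and fixing the other generators. Then $A_\Theta\rtimes E$ is generated by the $a_u,r_u$ with the relations of $E$, the relations $r_ua_ur_u=a_u^{-1}$ and $[r_v,a_u]=1$ $(u\ne v)$, and $[a_u,a_v]=1$ for edges $uv$. Replace $a_u$ by $s_u=a_ur_u$. The relation $r_ua_ur_u=a_u^{-1}$ becomes $s_u^2=1$. Since $r_v$ commutes with $r_u$, the relation $[r_v,a_u]=1$ becomes $[r_v,s_u]=1$. Given these, $a_ua_v=s_us_vr_ur_v$ and $a_va_u=s_vs_ur_ur_v$, so $[a_u,a_v]=1$ becomes $[s_u,s_v]=1$. Hence $A_\Theta\rtimes E\cong W'$.

Let $r_u$ act on $W_{\Theta[2]}$ by swapping $s_u$ and $s_u'$ and fixing the other generators. In $W_{\Theta[2]}\rtimes E$ eliminate $s_u'=r_us_ur_u$. The relations without primed generators are those of $W'$. The others follow from them: $s_u'^2=1$ and $[r_v,s_u']=1$ $(v\neq u)$ are the $r_u$-conjugates of $s_u^2=1$ and $[r_v,s_u]=1$, and for an edge $uv$ the commutators $[s_u',s_v]$ and $[s_u',s_v']$ are the conjugates of $[s_u,s_v]$ by $r_u$ and by $r_ur_v$. Hence $W_{\Theta[2]}\rtimes E\cong W'$.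
\end{proof}

For a vertex $\sigma$ of $G$, the \emph{double} of $G$ at $\sigma$ is the graph $D$ obtained from two copies of $G-\sigma$ by gluing them along $\operatorname{lk}(\sigma)$. A vertex $v\notin\operatorname{st}(\sigma)$ has two copies $v_1,v_2$ in $D$. A vertex $v\in\operatorname{lk}(\sigma)$ has one copy, again called $v$, which counts as both its 1-copy and its 2-copy. Links in $D$ are as follows:
\begin{equation}\label{eq:links}
\begin{array}{ll}
v\in\operatorname{lk}(\sigma): & \operatorname{lk}_D(v)=\{\text{all copies of vertices of }\operatorname{lk}(v)\setminus\{\sigma\}\},\\[2pt]
v\notin\operatorname{st}(\sigma): & \operatorname{lk}_D(v_\epsilon)=\{\epsilon\text{-copies of vertices of }\operatorname{lk}(v)\},\quad \epsilon=1,2 .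
\end{array}
\end{equation}

\begin{lemma}\label{lem:double}
If $D$ is the double of $G$ at $\sigma$, then $W_D$ is isomorphic to a subgroup of index two of $W_G$.
\end{lemma}

\begin{proof}
Let $\langle\sigma\rangle=\mathbb Z/2$ act on $W_D$ by swapping the two copies. The group $W_D\rtimes\langle\sigma\rangle$ is generated by $\sigma$ and $V(D)$, with the relations of $W_D$ and $\sigma^2=1$, $\sigma v\sigma=v$ for $v\in\operatorname{lk}(\sigma)$, and $\sigma v_1\sigma=v_2$ for $v\notin\operatorname{st}(\sigma)$. Eliminate the generators $v_2$. Each defining relation of $W_D$ involves the vertices of one copy of $G-\sigma$ only, and those of the second copy become the $\sigma$-conjugates of those of the first, so they can be dropped. What remains is the presentation of $W_G$.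
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $S$ be a clique of $G$ with $|S|\le2$. Suppose that $V(G)\setminus S$ is partitioned into twin pairs and single vertices, each single vertex being dominated by some vertex of $S$. Then $W_G$ is commensurable to a RAAG.
\end{proposition}

\begin{proof}
We induct on $|S|$. If $S=\emptyset$, there are no single vertices, and two twin pairs are either completely joined or not joined at all. So $G=\Theta[2]$, where $\Theta$ has one vertex for each pair, and Lemma~\ref{lem:DJ} applies.

Otherwise pick $\sigma\in S$ and let $D$ be the double at $\sigma$. If $S=\{\sigma,\tau\}$, then $\tau\in\operatorname{lk}(\sigma)$ has a single copy in $D$; this is where we use that $S$ is a clique. By Lemma~\ref{lem:double} it suffices to show that $D$ satisfies the hypothesis with the clique $S\setminus\{\sigma\}$. We use \eqref{eq:links} throughout.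

Twins $v,v'$ of $G$ are both adjacent to $\sigma$ or both not. In the first case $\{v,v'\}$ is a twin pair of $D$; in the second, $\{v_1,v_1'\}$ and $\{v_2,v_2'\}$ are.

A single vertex $v$ dominated by $\sigma$ is not adjacent to $\sigma$, since otherwise $\sigma\in\operatorname{lk}(v)\subset\operatorname{lk}(\sigma)$. So it has two copies, and $\operatorname{lk}_D(v_1)=\operatorname{lk}(v)=\operatorname{lk}_D(v_2)$ because each vertex of $\operatorname{lk}(v)\subset\operatorname{lk}(\sigma)$ has one copy. They form a twin pair.

Any other single vertex $v$ is dominated by $\tau$. The link in $D$ of any copy of $v$ consists of copies of vertices of $\operatorname{lk}(v)\setminus\{\sigma\}\subset\operatorname{lk}(\tau)\setminus\{\sigma\}$, and $\operatorname{lk}_D(\tau)$ consists of all copies of vertices of $\operatorname{lk}(\tau)\setminus\{\sigma\}$. So every copy of $v$ is dominated by $\tau$ in $D$.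
\end{proof}

\begin{example}[Ladders]\label{ex:ladder}
For $k\ge2$ let $\Pi_k$ be the graph on $P_1\cup\dots\cup P_k$ in which consecutive classes are completely joined. It is $\Theta[2]$ for the path $\Theta$ with $k$ vertices, and $\Pi_2$ is a square. The graph $\Pi_2\cup\{p_3\}$ is complete bipartite with sides $P_2$ and $\{p_1,p_1',p_3\}$. Its double at $p_1$ is complete bipartite with sides $P_2$ and two copies each of $p_1'$ and $p_3$; this is $\Pi_3$, whose group is commensurable to the RAAG $\mathbb Z\times F_2$ of the path with three vertices. In general, $\Pi_{k-1}\cup\{p_k\}$ satisfies the hypothesis of Proposition~\ref{prop:criterion} with $S=\{p_{k-2}\}$: the vertices $p_{k-2}'$ and $p_k$ are dominated by $p_{k-2}$, and the other classes are twin pairs. All these graphs are bipartite, hence triangle-free, and they have no separating cliques by Lemma~\ref{lem:cone}. So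
\[
\Pi_2\subset\Pi_2\cup\{p_3\}\subset\Pi_3\subset\Pi_3\cup\{p_4\}\subset\cdots
\]
shows that every ladder is constructible by coning from a square.
\end{example}

\section{The graphs $\Gamma(i,j,n)$}\label{sec:family}

A counterexample must leave the class whichever vertex is deleted. The ladder $\Pi_n$ does this at its inner vertices: if $p_k'$ is deleted and $1<k<n$, then $p_k$ separates. It fails at the two ends, by Example~\ref{ex:ladder}. The graph $\Gamma(i,j,n)$ is $\Pi_n$ with five more edges, whose purpose is to lock the ends. To keep Proposition~\ref{prop:criterion} available, only two classes may stop being twin pairs, and the two distinguished vertices $x,y$ must be adjacent. One of them is used for each end.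

\subsection*{Short cycles}
Let $Q$ be the graph on $\{1,\dots,n\}$ with edges $\{k,k+1\}$ for $1\le k<n$ and $\{i,j\}$, $\{i,n\}$, $\{1,j\}$. Adjacent vertices of $\Gamma$ lie in classes $P_k,P_l$ with $\{k,l\}$ an edge of $Q$; in particular they lie in different classes. The graph $Q$ is the union of four internally disjoint paths from $i$ to $j$: the edge $\{i,j\}$ and
\[
i,\,i+1,\dots,j;\qquad i,\,i-1,\dots,1,\,j;\qquad i,\,n,\,n-1,\dots,j ,
\]
of lengths $j-i$, $i$ and $n-j+1$. The three conditions in \eqref{eq:params} say that these lengths are at least $4$. Every cycle of $Q$ is the union of two of the four paths, so \emph{every cycle of $Q$ has length at least $5$}. Let $N_k$ be the set of common neighbors of $p_k$ and $p_k'$ in $\Gamma$. From the list of edges,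
\begin{equation}\label{eq:N}
N_1=P_2\cup\{y\},\qquad N_k=P_{k-1}\cup P_{k+1}\ \ (2\le k\le n-1),\qquad N_n=P_{n-1}\cup\{x\}.
\end{equation}

\begin{lemma}\label{lem:short}
\begin{itemize}
\item[(a)] $\Gamma$ is triangle-free.
\item[(b)] Every 4-cycle of $\Gamma$ has some class $P_k$ as a diagonal.
\item[(c)] If $a,c$ lie in different classes and $a,c\in N_k\cap N_l$, then $k=l$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The vertices of a triangle would lie in three different classes that form a triangle of $Q$. (b) If no diagonal is a class, the four vertices lie in four different classes, which form a 4-cycle of $Q$. (c) Let $a\in P_\alpha$, $c\in P_\gamma$. Both $\alpha$ and $\gamma$ are adjacent in $Q$ to $k$ and to $l$. If $k\ne l$, then $k,\alpha,l,\gamma$ is a 4-cycle of $Q$.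
\end{proof}

\subsection*{Building $\Gamma$ by vertices and twin pairs}

\begin{proposition}\label{prop:build}
The graph $\Gamma$ has no separating clique, $W_\Gamma$ is commensurable to a RAAG, and Theorem~\ref{thm:complements}(a) holds.
\end{proposition}

\begin{proof}
Consider the following increasing sequence of induced subgraphs of $\Gamma$. Start with the square $\Pi_2$ and add the pairs $P_3,\dots,P_{j-1}$; since neither $y$ nor $P_n$ is present, these graphs are the ladders $\Pi_3,\dots,\Pi_{j-1}$. Add $y$, which is joined to $P_{j-1}\cup P_1\cup\{x\}$, and then $y'$, which is joined to $P_{j-1}$. Finally add the pairs $P_{j+1},\dots,P_n$ in this order; both vertices of $P_k$ are joined to $P_{k-1}$, and also to $x$ if $k=n$. The last graph is $\Gamma$. Each step adds one vertex or a pair of non-adjacent vertices with equal links, and all graphs are triangle-free by Lemma~\ref{lem:short}(a).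

Each vertex of $P_k$, $k\geq3$, is adjacent to the two non-adjacent vertices of $P_{k-1}$, which were added before. By Lemma~\ref{lem:cone}, applied once or twice per step, no graph of the sequence has a separating clique.

Each graph satisfies the hypothesis of Proposition~\ref{prop:criterion}. For the ladders take $S=\emptyset$. From the moment $y$ is present take $S=\{x,y\}$. In $\Gamma$ we have $\operatorname{lk}(x')=P_{i-1}\cup P_{i+1}\subset\operatorname{lk}(x)$ and $\operatorname{lk}(y')=P_{j-1}\cup P_{j+1}\subset\operatorname{lk}(y)$, and every $P_k$ with $k\ne i,j$ is a twin pair. These relations persist in induced subgraphs, and in each graph of the sequence every class $P_k$ with $k\neq j$ is wholly present or wholly absent.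
\end{proof}

\subsection*{Deleting an inner vertex}
The extra edges may keep $\Gamma-v$ free of separating cliques, but they do not repair the chain of 4-cycles that runs along the ladder.

\begin{proposition}\label{prop:inner}
If $v\in P_k$ with $2\le k\le n-1$, then $\Gamma-v$ is not CFS.
\end{proposition}

\begin{proof}
For a 4-cycle $\gamma$ of $\Gamma-v$ let $I(\gamma)$ be the set of $m$ such that $P_m$ is a diagonal of $\gamma$. It is non-empty by Lemma~\ref{lem:short}(b), and $k\notin I(\gamma)$ because $v$ is missing. If $I(\gamma)=\{m,m'\}$ with $m\neq m'$, then $P_{m'}\subset N_m$, so $|m-m'|=1$ by \eqref{eq:N}.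

Let $\gamma,\gamma'$ share a diagonal $\{a,c\}$. We claim that $I(\gamma)\cap I(\gamma')\ne\emptyset$. This holds if $\{a,c\}$ is a class. Otherwise the other diagonals of $\gamma$ and $\gamma'$ are classes $P_m$ and $P_{m'}$ by Lemma~\ref{lem:short}(b); then $a,c\in N_m\cap N_{m'}$, and $m=m'$ by Lemma~\ref{lem:short}(c).

So for a component $\mathcal K$ of $\mathcal S(\Gamma-v)$ the union $I$ of the sets $I(\gamma)$, $\gamma\in\mathcal K$, is a set of consecutive integers that does not contain $k$. A 4-cycle with diagonal $P_m$ lies in $P_m\cup N_m$. If $I\subset\{1,\dots,k-1\}$, the support of $\mathcal K$ lies in $P_1\cup\dots\cup P_k\cup\{y\}$ and misses $P_n$. If $I\subset\{k+1,\dots,n\}$, it lies in $P_k\cup\dots\cup P_n\cup\{x\}$ and misses $P_1$. No component has full support.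
\end{proof}

\subsection*{Deleting an end vertex}
Let $\Gamma'=\Gamma-p_n'$ and $t=p_n$. Neither of the previous tools helps. The graph $\Gamma'$ arises from the next to last graph in the proof of Proposition~\ref{prop:build} by adding $t$, so it has no separating clique. It is CFS: the 4-cycles $P_k\cup P_{k+1}$ for $1\le k\le n-2$, followed by $p_{n-2},p_{n-1},t,p_{n-1}'$, form a chain in $\mathcal S(\Gamma')$ that covers all vertices. What has changed is the position of the edge $xt$. In $\Gamma$ it lies on the 4-cycle $x,t,p_{n-1},p_n'$; in $\Gamma'$ it lies on none, and neither does $xy$. The edges from $x$ to $P_{i-1}\cup P_{i+1}$ all lie on 4-cycles with diagonal $P_i$, so the edge $xy$ is the shortcut that lets a cycle through $xt$ return to $x$ without using them.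

\begin{lemma}\label{lem:Lambda}
The vertices $t,x,y,p_{j+1},\dots,p_{n-1}$ span an induced cycle $\Lambda$ of $\Gamma'$ of length $n-j+2\ge5$, and every 4-cycle of $\Gamma'$ containing $x$ meets $\Lambda$ only in $x$.
\end{lemma}

\begin{proof}
Cyclically consecutive vertices of the list are adjacent. They lie in the different classes $n,i,j,j+1,\dots,n-1$, which form a cycle of $Q$. This cycle has no chord: only $i$ and $j$ have degree greater than two in $Q$, and their further neighbors $i-1$, $i+1$, $j-1$, $1$ are not on the cycle. So $\Lambda$ is induced.

Let $x,w,z,w'$ be a 4-cycle of $\Gamma'$, in cyclic order. By Lemma~\ref{lem:short}(b) one of its diagonals is a class. If $\{x,z\}=P_i$, then $w,w'\in N_i=P_{i-1}\cup P_{i+1}$. If $\{w,w'\}=P_k$, then $P_k$ lies in the link $P_{i-1}\cup P_{i+1}\cup\{y,t\}$ of $x$ in $\Gamma'$, so $k=i\pm1$; here we use that $p_n'$ has been deleted. Since $2\le i-1$ and $i+1\le n-1$, \eqref{eq:N} gives $z\in N_k\subset P_{i-2}\cup P_i\cup P_{i+2}$. In both cases the 4-cycle lies in $P_{i-2}\cup\dots\cup P_{i+2}$. This set meets $\Lambda$ only in $x$, because $i+2<j$.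
\end{proof}

This configuration is an obstruction in general.

\begin{proposition}\label{prop:obstruction}
Let $G$ be triangle-free and without separating cliques. Let $\Lambda\subset G$ be an induced cycle of length $m\ge5$ and $x$ a vertex of $\Lambda$ such that every 4-cycle of $G$ containing $x$ meets $\Lambda$ only in $x$. Then $G$ is not RAAGedy.
\end{proposition}

The hypothesis on 4-cycles cannot be dropped: the cycle $\Lambda$ of Lemma~\ref{lem:Lambda} is also an induced cycle of the RAAGedy graph $\Gamma$. For $m=4$ it could never hold, as $\Lambda$ itself would violate it. The proof is in Section~\ref{sec:obstruction}.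

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first sentence is Lemma~\ref{lem:short}(a) and Proposition~\ref{prop:build}. Let $v$ be a vertex such that $\Gamma-v$ has no separating clique. The graph $\Gamma-v$ is triangle-free and incomplete. If $v\in P_k$ with $2\le k\le n-1$, it is not CFS by Proposition~\ref{prop:inner}, hence not RAAGedy by Proposition~\ref{prop:cfs}.

Let $v\in P_1\cup P_n$. The map $p_k\mapsto p_{n+1-k}$, $p_k'\mapsto p'_{n+1-k}$ is an isomorphism from $\Gamma(i,j,n)$ to $\Gamma(i^*,j^*,n)$ with $i^*=n+1-j$ and $j^*=n+1-i$: it reverses the ladder, sends $x,y$ to $p_{j^*},p_{i^*}$, and exchanges $P_1$ and $P_n$, so it matches the five extra edges. The new parameters satisfy \eqref{eq:params}, since $i^*\ge4$, $j^*-i^*=j-i\ge4$ and $n-j^*=i-1\ge3$. So we may assume $v\in P_n$, and since exchanging the twins $p_n,p_n'$ is an automorphism, that $v=p_n'$. Then $\Gamma-v$ is not RAAGedy by Lemma~\ref{lem:Lambda} and Proposition~\ref{prop:obstruction}.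

Finally, suppose $\Gamma=G_N$ as in Definition~\ref{def:constructible}. As $\Gamma$ is not a square, $N\ge1$, and $G_{N-1}=\Gamma-v$ for the last vertex $v$ added. This graph is RAAGedy and has no separating clique, a contradiction.
\end{proof}

\begin{remark}
The bounds \eqref{eq:params} are what Lemma~\ref{lem:short}(b) needs. For $j-i=3$ the vertices $x,p_{i+1},p_{i+2},y$ form a 4-cycle with no class as a diagonal, and it contains the edge $xy$ of $\Lambda$. For $n-j=2$ the cycle $\Lambda$ is itself such a 4-cycle, and $i=3$ is the mirror case.
\end{remark}

\section{Flats and the proof of the obstruction}\label{sec:obstruction}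

Throughout this section $G$, $\Lambda$, $x$, $m$ are as in Proposition~\ref{prop:obstruction}, $W=W_G$, and $t,y$ are the two neighbors of $x$ in $\Lambda$. They commute with $x$ and are not adjacent to each other.

The idea is as follows. The groups $W$ and $A_\Theta$ act on CAT(0) square complexes $\Sigma$ and $X$, and a quasi-isometry matches the flat planes of $X$ with those of $\Sigma$ up to a uniform error. In $X$ flats are abundant along hyperplanes: any two vertices next to one hyperplane lie on a common flat. In $\Sigma$ the subgroup $W_\Lambda$ is a hyperbolic plane, cut in two by the wall $H_x$ of the reflection $x$, and the hypothesis on 4-cycles implies that no flat passes near two points of this plane that lie deep on opposite sides of $H_x$. To play these facts against each other we need a hyperplane of $X$ that comes close to the images of two such points. We take two distant points near $H_x$ and join them by two paths in the hyperbolic plane, one deep on each side. A hyperplane of $X$ that separates the images of the two points must cross the images of both paths.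

\subsection*{Square complexes and hyperplanes}
The \emph{Davis complex} $\Sigma$ of $W$ has vertex set $W$, one edge with \emph{label} $v$ joining $g$ and $gv$ for each $g\in W$, $v\in V(G)$, and a unit square with vertices $g,gu,guv,gv$ for each $g$ and each edge $uv$ of $G$. Each vertex has exactly one edge of each label. For a triangle-free graph $\Theta$ let $X$ have vertex set $A_\Theta$, an oriented edge with label $u$ from $g$ to $ga_u$, and a unit square with vertices $g,ga_u,ga_ua_v,ga_v$ for each edge $uv$ of $\Theta$; this is the universal cover of the Salvetti complex $X/A_\Theta$. Both complexes are simply connected and their vertex links $G$ and $\Theta[2]$ are triangle-free, so they are CAT(0) for the metric induced by the Euclidean squares. The groups act by left multiplication, properly and cocompactly, so on vertices the CAT(0) metric and the word metric $d$ are quasi-isometric. In both complexes opposite edges of a square have the same label. A \emph{$k$-flat} is the image of an isometric embedding of Euclidean $\mathbb R^k$ for the CAT(0) metric.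

In a square complex call two edges parallel if they are related by a chain of squares, each step passing to the opposite edge. A parallelism class determines a \emph{hyperplane}, the union of the midpoints of its edges and of the segments that join midpoints of opposite edges inside squares; the edges of the class are \emph{dual} to it, and the union of the closed cells that meet it is its \emph{carrier}. The vertices of the carrier are the endpoints of the dual edges. In $\Sigma$ and $X$ a hyperplane has a label, the common label of its dual edges. We use the following standard facts about CAT(0) square complexes.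
\begin{itemize}
\item[(H1)] A hyperplane separates the complex into two connected sides, and an edge has its endpoints on opposite sides exactly when it is dual to the hyperplane.
\item[(H2)] A shortest edge path from $g$ to $g'$ crosses each hyperplane that separates $g$ from $g'$ once and no other hyperplane. So $d(g,g')$ is the number of separating hyperplanes, and their labels are the letters of any reduced word for $g^{-1}g'$.
\item[(H3)] Two distinct edges at a vertex are dual to distinct hyperplanes, which meet only if the two edges lie in a square.
\item[(H4)] Squares are isometrically embedded. For $J\subset V(G)$ the subcomplex of $\Sigma$ spanned by a coset of $\langle J\rangle$ is convex and isomorphic to the Davis complex of the subgraph induced on $J$. The same holds in $X$ for cosets of $\langle a_u: u\in J\rangle$, $J\subset V(\Theta)$.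
\end{itemize}

Two more facts about $W$ have short proofs. For $J\subset V(G)$ let $W_J=\langle J\rangle$. Deleting from a word all letters outside $J$ respects the relations, so it defines a homomorphism $\pi_J\colon W\to W_J$ that is the identity on $W_J$ and does not increase distances. It follows that $W_J$ is the right-angled Coxeter group of the subgraph induced on $J$, and that \emph{a reduced word for an element of $W_J$ has all its letters in $J$}, since deleting a letter would shorten it.

Second, \emph{the edges $\{g,gv\}$ and $\{g',g'v'\}$ of $\Sigma$ are dual to the same hyperplane if and only if $gvg^{-1}=g'v'g'^{-1}$}. Opposite edges $\{g,gv\}$ and $\{gu,guv\}$ of a square satisfy $gu\,v\,u^{-1}g^{-1}=gvg^{-1}$, which gives one direction. Conversely, $\varrho=gvg^{-1}$ exchanges $g$ and $gv$, so it preserves the hyperplane $H$ dual to this edge and exchanges its sides. If also $\varrho=g'v'g'^{-1}$, then $g'v'=\varrho g'$ and $g'$ are on opposite sides of $H$, and the edge between them is dual to $H$ by (H1).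

Let $H_x$ be the hyperplane dual to $\{1,x\}$. Its dual edges are the $\{c,cx\}$ with $cxc^{-1}=x$. Its sides are the \emph{$1$-side} and the \emph{$x$-side}. The \emph{depth} $\delta(g)$ of $g\in W$ is the distance from $g$ to the set of vertices on the side of $H_x$ that does not contain $g$. Left multiplication by $x$ is an isometry that exchanges the sides, so $\delta(xg)=\delta(g)$.

\subsection*{Flats in the Davis complex}

\begin{lemma}\label{lem:flats}
Every 2-flat $F'\subset\Sigma$ is a subcomplex isomorphic to the standard square grid. Let $J$ be the set of labels of its edges. Then any two elements of $J$ lie on a common 4-cycle of $G$, and the label of any hyperplane that separates two vertices of $F'$ lies in $J$. In particular, if $x\in J$ then $J\cap\Lambda=\{x\}$.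
\end{lemma}

\begin{proof}
Let $O$ be an open square of $\Sigma$. It is open in $\Sigma$ because $\Sigma$ is 2-dimensional. The set $F'\cap O$ is closed in $O$, since $F'$ is complete. It is also the injective continuous image of an open subset of $\mathbb R^2$, hence open in $O$ by invariance of domain. So $F'$ contains $O$ or misses it. A disk does not embed in a graph, so no non-empty open subset of $F'$ lies in the 1-skeleton, and the open squares contained in $F'$ are dense in $F'$. As $F'$ is closed and $\Sigma$ is locally finite, $F'$ is a union of closed squares. Thus a Euclidean plane is tiled edge-to-edge by unit squares, necessarily four at each vertex, and this is the standard grid.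

The horizontal edges in one column of the grid have the same label, and so do the vertical edges in one row. Let $V_1,V_2$ be the sets of labels of columns and of rows, so $J=V_1\cup V_2$. A column and a row cross in a square, so every vertex of $V_1$ is adjacent to every vertex of $V_2$; in particular $V_1\cap V_2=\emptyset$. Neighboring columns have different labels, because distinct edges at a vertex do, so $|V_1|\ge2$, and likewise $|V_2|\ge2$. Given two elements of $J$, choose two-element sets $E_1\subset V_1$ and $E_2\subset V_2$ whose union contains both; then $E_1\cup E_2$ is a 4-cycle. A hyperplane that separates two vertices of $F'$ is dual, by (H1), to an edge of any path in the grid between them, so its label is in $J$. The last claim follows from the hypothesis on 4-cycles through $x$.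
\end{proof}

\begin{example}[The pentagon in $\Gamma(4,8,11)-p_{11}'$]\label{ex:pentagon}
Here $\Lambda$ is the pentagon $t,x,y,a,b$ with $t=p_{11}$, $a=p_9$, $b=p_{10}$. Let $p=(at)^k$ and consider the edge path from $p$ back to $1$, then to $x$, then on to $xp$. It reads the word
\[
(ta)^k\,x\,(at)^k .
\]
Consecutive letters are distinct and non-adjacent, so by (H3) the hyperplanes $K_1,\dots,K_{4k+1}$ dual to its successive edges are disjoint from their successors. Then $K_{l+1}$ lies beyond $K_l$, and the side of $K_l$ that contains $p$ is contained in the side of $K_{l+1}$ that contains $p$: the hyperplanes are nested. The middle one is $K_{2k+1}=H_x$, and $K_{2k}$ has label $a$. Suppose that a flat $F'$ has vertices $f,f'$ with $d(p,f)\le C$ and $d(xp,f')\le C$, where $C<2k$. If $K_l$ separates $p$ from $f$, so do $K_1,\dots,K_{l-1}$, hence $l\le C$; in the same way only the last $C$ hyperplanes can separate $xp$ from $f'$. So $K_{2k}$ and $K_{2k+1}$ separate $f$ from $f'$, and $a,x$ lie on a common 4-cycle by Lemma~\ref{lem:flats}. This is false: the 4-cycles through $x=p_4$ lie in $P_2\cup\dots\cup P_6$. No flat passes within distance $2k-1$ of both $p$ and $xp$.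

In $\Gamma(4,8,11)$, with $t'=p_{11}'$ present, the 4-cycle $x,t,b,t'$ gives the flat spanned by $\langle x,b\rangle\times\langle t,t'\rangle$. It contains the points $(bx)^k$ and $(xb)^k$ of $W_\Lambda$, which are separated by $4k$ nested hyperplanes with $H_x$ in position $2k+1$. The deleted vertex supplies exactly the flats that cross $H_x$ and run deep into both halves of $W_\Lambda$.
\end{example}

For general deep points we have no control over the words, and a count of letters replaces the nesting.

\begin{lemma}\label{lem:noflat}
Let $C\ge0$ be an integer and let $p,p'\in W_\Lambda$ lie on opposite sides of $H_x$, with $\delta(p),\delta(p')>4C+1$. Then no 2-flat of $\Sigma$ has vertices $f,f'$ with $d(p,f)\le C$ and $d(p',f')\le C$.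
\end{lemma}

\begin{proof}
Suppose $F'$ is such a flat, with label set $J$. Since $\delta(p),\delta(p')>C$, the vertex $f$ is on the side of $p$ and $f'$ is on the side of $p'$. So $H_x$ separates $f$ from $f'$, and Lemma~\ref{lem:flats} gives $x\in J$ and $J\cap\Lambda=\{x\}$.

Take a reduced word for $p^{-1}p'\in W_\Lambda$. Its letters lie in $\Lambda$, and by (H2) they are the labels of the hyperplanes that separate $p$ from $p'$. If such a hyperplane also separates $f$ from $f'$, its label lies in $J\cap\Lambda=\{x\}$. If it does not, it separates $p$ from $f$ or $p'$ from $f'$, and there are at most $2C$ hyperplanes of this kind. So the word has at most $2C$ letters different from $x$. A reduced word does not contain $xx$, so it has at most $2C+1$ letters $x$. Thus $d(p,p')\le4C+1$. But $p'$ is on the side opposite to $p$, so $d(p,p')\ge\delta(p)>4C+1$.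
\end{proof}

\subsection*{Deep paths in the hyperbolic plane}
We need paths in $W_\Lambda$ that travel along $H_x$ at large depth. Depth is measured in $W$, and $W$ might a priori offer shortcuts to the other side of $H_x$; the retraction $\pi_\Lambda$ excludes this. After that the problem is one of plane geometry.

\begin{lemma}\label{lem:deep}
For every integer $r\ge1$ there is a non-empty set $\mathcal D\subset W_\Lambda$ such that
\begin{itemize}
\item[(i)] every $g\in\mathcal D$ is on the $1$-side of $H_x$ and has $\delta(g)>r$;
\item[(ii)] $t\mathcal D=\mathcal D=y\mathcal D$;
\item[(iii)] any two elements of $\mathcal D$ are joined by an edge path all of whose vertices lie in $\mathcal D$.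
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Depth is realized in $W_\Lambda$.} Let $g\in W_\Lambda$, and take a shortest path from $g$ to the opposite side of $H_x$. Its last edge goes from some $c$ to $cx$, with $cxc^{-1}=x$ and $d(g,c)=\delta(g)-1$. Put $\bar c=\pi_\Lambda(c)$. Then $\bar cx\bar c^{-1}=x$, so the edge $\{\bar c,\bar cx\}$ is dual to $H_x$, and one of its endpoints is on the side opposite to $g$. Both endpoints lie in $W_\Lambda$ and are within $d(g,c)+1=\delta(g)$ of $g=\pi_\Lambda(g)$. So there is an edge path in $W_\Lambda$ of length at most $\delta(g)$ from $g$ to the other side of $H_x$.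

\emph{The tessellation.} Since $m\ge5$ there is a regular right-angled $m$-gon $\Delta$ in the hyperbolic plane $\mathbb H^2$. Label its sides cyclically by the vertices of $\Lambda$. As $\Lambda$ is an induced cycle, $W_\Lambda$ is the right-angled Coxeter group of the $m$-cycle, and by Poincar\'e's polygon theorem it acts on $\mathbb H^2$, each generator as the reflection in the line through its side, so that the \emph{chambers} $g\Delta$ tessellate $\mathbb H^2$ and $g\mapsto g\Delta$ is a bijection from $W_\Lambda$ to the set of chambers. Two chambers share a side exactly when they have the form $c\Delta$, $cv\Delta$ with $v\in\Lambda$, and the common side lies on the axis of the reflection $cvc^{-1}$. Let $\ell_x$ be the axis of $x$. It meets the interior of no chamber, since $x$ preserves no chamber, so each chamber lies on one side of $\ell_x$. If the common side of $c\Delta$ and $cv\Delta$ is not contained in $\ell_x$, it has a point off $\ell_x$, and the two chambers are on the same side of $\ell_x$. If it is contained in $\ell_x$, then $cvc^{-1}=x$ exchanges the two chambers and they are on opposite sides. Hence an edge path in $W_\Lambda$ crosses $H_x$ exactly when the corresponding sequence of chambers crosses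 $\ell_x$, and $g\in W_\Lambda$ is on the $1$-side of $H_x$ if and only if $g\Delta$ is on the side of $\ell_x$ that contains $\Delta$.

\emph{The set $\mathcal D$.} Let $Z$ be the set of points on the $\Delta$-side of $\ell_x$ at distance greater than $r\operatorname{diam}\Delta$ from $\ell_x$, and let $\mathcal D=\{g\in W_\Lambda: g\Delta\cap Z\ne\emptyset\}$. The nearest point on $\ell_x$ and the distance to it identify the open set $Z$ with $\ell_x\times(r\operatorname{diam}\Delta,\infty)$, so $Z$ is homeomorphic to a plane and $\mathcal D\neq\emptyset$.

(i) Let $g\in\mathcal D$. It is on the $1$-side. If $\delta(g)\le r$, there is an edge path $g=c_0,c_1,\dots,c_k$ in $W_\Lambda$ with $k\le r$ that crosses $H_x$, so some $c_l\Delta$ with $l<k$ has a side on $\ell_x$. Consecutive chambers intersect, so every point of $g\Delta$ is within $(l+1)\operatorname{diam}\Delta\le r\operatorname{diam}\Delta$ of $\ell_x$, which contradicts $g\Delta\cap Z\ne\emptyset$.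

(ii) The sides of $\Delta$ labeled $t$ and $y$ meet the side labeled $x$ at right angles. So $t$ and $y$ are reflections in lines perpendicular to $\ell_x$; they preserve $\ell_x$ and each of its sides, hence $Z$ and $\mathcal D$.

(iii) Let $Z'$ be $Z$ minus the vertices of the tessellation. A plane minus a closed discrete set is connected, so $Z'$ is connected. A point $\zeta\in Z'$ lies in one chamber or in two chambers that share a side, and the corresponding elements lie in $\mathcal D$. So $\zeta$ determines a component $\kappa(\zeta)$ of the subgraph of the Cayley graph spanned by $\mathcal D$. The tessellation is locally finite, so a small neighborhood of $\zeta$ meets only the chambers that contain $\zeta$, and $\kappa$ is locally constant, hence constant. Finally, for $g\in\mathcal D$ the open set $Z$ meets the interior of $g\Delta$, so $g\in\kappa(\zeta)$ for some $\zeta\in Z'$.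
\end{proof}

\subsection*{The Artin side}
From now on suppose, for a contradiction, that $q\colon W\to A=A_\Theta$ is a quasi-isometry satisfying \eqref{eq:qi}. We first determine the shape of $\Theta$. A metric space has \emph{asymptotic dimension} at most $k$ if for every $R$ it has a uniformly bounded cover such that each $R$-ball meets at most $k+1$ members. Asymptotic dimension does not decrease under quasi-isometric embeddings, and that of $\mathbb Z^3$ is $3$.

\begin{theorem}[\cite{Wright}]\label{thm:Wright}
A CAT(0) cube complex of dimension $k$ has asymptotic dimension at most $k$.
\end{theorem}

\begin{lemma}\label{lem:carrier}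
The graph $\Theta$ is connected, triangle-free and has at least two vertices. Any two vertices of the carrier of a hyperplane $\mathfrak h$ of $X$ lie on a common 2-flat of $X$.
\end{lemma}

\begin{proof}
The graph $G$ is incomplete and has no separating clique, so $W$ and $A$ are one-ended by Theorem~\ref{thm:Davis}, and $\Theta$ is connected with at least two vertices. This is the only use of the hypothesis on separating cliques. A triangle in $\Theta$ would generate a subgroup $\mathbb Z^3$ that is isometrically embedded in $A$, because killing the other generators is a retraction that does not increase distances. Then $\mathbb Z^3$ would embed quasi-isometrically in the 2-dimensional complex $\Sigma$, against Theorem~\ref{thm:Wright}. So $\Theta$ is triangle-free and $X$ is the square complex described above.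

Let $\mathfrak h$ be dual to the edge from $c$ to $ca_u$. Passing to the opposite edge of a square multiplies the initial vertex on the right by $a_v^{\pm1}$ with $v\in\operatorname{lk}(u)$. So the vertices of the carrier lie in the coset $cA_{\operatorname{st}(u)}$. The set $\operatorname{lk}(u)$ is non-empty because $\Theta$ is connected with at least two vertices, and it spans no edge because $\Theta$ is triangle-free. So $A_{\operatorname{st}(u)}=\langle a_u\rangle\times A_{\operatorname{lk}(u)}$ is the product of $\mathbb Z$ with a non-trivial free group, and by (H4) the coset spans a convex subcomplex isometric to $\mathbb R\times T$, where $T$ is the Cayley tree of $A_{\operatorname{lk}(u)}$. The tree $T$ has no leaves, so the projections to $T$ of two given vertices lie on a bi-infinite line $\lambda\subset T$. Then $\mathbb R\times\lambda$ is a 2-flat of $X$ that contains both vertices.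
\end{proof}

A quasi-isometry sends a flat of $X$ to a quasi-isometrically embedded plane in $\Sigma$, and Lemma~\ref{lem:flats} says nothing about such planes. The following theorem brings us back to flats. A cube complex is \emph{weakly special} if it is nonpositively curved and its hyperplanes do not self-intersect or self-osculate. A hyperplane that self-intersects or self-osculates has two dual edges with a common vertex, or a dual loop, so it suffices to check that there are no loops and that no two distinct edges dual to one hyperplane share a vertex.

\begin{theorem}[\cite{Huang}]\label{thm:Huang}
Let $Y_1,Y_2$ be universal covers of compact weakly special cube complexes of the same dimension $k$, and let $\varphi\colon Y_1\to Y_2$ be a quasi-isometry. There is a constant $C_1$ such that for every $k$-flat $F\subset Y_1$ there is a $k$-flat $F'\subset Y_2$ at Hausdorff distance at most $C_1$ from $\varphi(F)$.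
\end{theorem}

\begin{lemma}\label{lem:transfer}
There is an integer $C\ge0$ with the following property. For every 2-flat $F\subset X$ there is a 2-flat $F'\subset\Sigma$ such that, whenever $p\in W$ and $z\in F$ is a vertex of $X$ with $d(q(p),z)\le2L$, some vertex $f$ of $F'$ has $d(p,f)\le C$.
\end{lemma}

\begin{proof}
Both $\Sigma$ and $X$ have dimension $2$, since $G$ and $\Theta$ have edges. We exhibit each as the universal cover of a compact weakly special complex. Nonpositive curvature is inherited by quotients under free actions.

The group $W$ does not act freely on $\Sigma$, so we pass to the kernel $W_0=[W,W]$ of the abelianization $W\to(\mathbb Z/2)^{V(G)}$. The stabilizer of a cell is a conjugate of $W_K\cong(\mathbb Z/2)^K$ for a clique $K$, and it injects into the abelianization. So $W_0$ acts freely. The quotient $\Sigma/W_0$ is compact with vertex set $(\mathbb Z/2)^{V(G)}$. An edge with label $v$ changes the $v$-coordinate, so there are no loops. Edges dual to one hyperplane have the same label, and each vertex has exactly one edge of each label, so no two distinct edges dual to one hyperplane share a vertex.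

The edges of $X/A$ are loops, so we pass to the kernel $A_0$ of the map $A\to(\mathbb Z/3)^{V(\Theta)}$ that sends $a_u$ to the basis vector $e_u$. The quotient $X/A_0$ is compact with vertex set $(\mathbb Z/3)^{V(\Theta)}$. At a vertex $c$ there are exactly two edges with label $u$, one from $c$ to $c+e_u$ and one from $c-e_u$ to $c$; they are not loops. The initial vertices of two opposite $u$-edges of a square differ by $\pm e_v$ with $v\ne u$. So all edges dual to one hyperplane have the same label $u$, and their initial vertices have the same $u$-coordinate. For the two $u$-edges at $c$ these coordinates are $c_u$ and $c_u-1$, so they are dual to different hyperplanes.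

Let $\bar q\colon A\to W$ be a quasi-inverse of $q$, that is, a quasi-isometry with $d(\bar q(a),\bar q(a'))\le L'd(a,a')+L'$ and $d(\bar qq(p),p)\le B$ for some constants $L',B$. Let $\varphi\colon X\to\Sigma$ send a point to the image under $\bar q$ of a nearest vertex. It is a quasi-isometry for the CAT(0) metrics. Let $C_1$ and, for given $F$, the flat $F'$ be as in Theorem~\ref{thm:Huang}. For $p,z$ as in the statement,
\[
d(p,\bar q(z))\le d(p,\bar qq(p))+d(\bar qq(p),\bar q(z))\le B+2LL'+L' .
\]
The vertex $\bar q(z)=\varphi(z)$ is within CAT(0) distance $C_1$ of a point of $F'$, hence within $C_1+1$ of a vertex $f$ of the grid $F'$. Let $B'$ be the largest word length of the finitely many vertices of $\Sigma$ within CAT(0) distance $C_1+1$ of $1$. Translating by $W$ gives $d(\bar q(z),f)\le B'$. Any integer $C\ge B+2LL'+L'+B'$ works.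
\end{proof}

\subsection*{The two paths}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[thick] (-5.3,0)--(5.3,0) node[right]{$\ell_x$};
\draw[dashed] (-5.3,1)--(5.3,1) (-5.3,-1)--(5.3,-1);
\draw[dotted,thick] (-3.5,0) circle (1.35) (3.5,0) circle (1.35);
\draw[very thick] (-3.5,0.2) .. controls (-3,2.6) and (3,2.6) .. (3.5,0.2);
\draw[very thick] (-3.5,0.2)--(-3.5,-0.2) .. controls (-3,-2.6) and (3,-2.6) .. (3.5,-0.2)--(3.5,0.2);
\draw (0,2.7) node[right]{$\mathfrak h$} --(0,-2.7);
\fill (-3.5,0.2) circle (2.5pt) node[above left]{$1$} (3.5,0.2) circle (2.5pt) node[above right]{$g$};
\fill (0,2) circle (2.5pt) node[below right]{$p$} (0,-2) circle (2.5pt) node[above right]{$p'$};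
\node at (2.2,2.1) {$U$}; \node at (2.2,-2.1) {$U'$};
\end{tikzpicture}
\caption{Schematic picture in the hyperbolic plane of $W_\Lambda$. Outside the dotted neighborhoods of their common endpoints $1$ and $g$, the paths $U$ and $U'$ stay beyond the dashed curves, deep on opposite sides of the wall $\ell_x$. The thin line stands for a hyperplane $\mathfrak h$ on the Artin side that separates the images of $1$ and $g$ and avoids the images of the two neighborhoods. It is crossed at deep points $p$ and $p'$.}
\label{fig:paths}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:obstruction}]
The constants are chosen in the following order. Let $C$ be as in Lemma~\ref{lem:transfer}, let $\mathcal D$ be as in Lemma~\ref{lem:deep} for $r=4C+1$, and fix $w\in\mathcal D$. Put $R=L(|w|+1)+3L$. Let $M$ be the number of hyperplanes of $X$ whose carrier has a vertex within distance $R$ of a given vertex; it is finite because $X$ is locally finite, and independent of the vertex because $A$ acts transitively on vertices. Choose $N$ with $2N/L-L>2M$ and put $g=(ty)^N$. Since $t,y$ are not adjacent, $W_{\{t,y\}}$ is infinite dihedral and $|g|=2N$.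

Let $U$ be the edge path that goes from $1$ to $w$ along a reduced word for $w$, then from $w$ to $gw$ inside $\mathcal D$, which is possible by (ii) and (iii) of Lemma~\ref{lem:deep}, and then from $gw$ to $g$ along the $g$-translate of the first part. Let $U'$ be the edge from $1$ to $x$, followed by $xU$, which ends at $xg=gx$, followed by the edge from $gx$ to $g$; see Figure~\ref{fig:paths}. Every vertex of $U$ is within $|w|+1$ of $1$ or of $g$, or lies in $\mathcal D$. Every vertex of $U'$ is within $|w|+1$ of $1$ or of $g$, or lies in $x\mathcal D$. The middle parts may be long; their length plays no role.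

By \eqref{eq:qi} and (H2), more than $2M$ hyperplanes of $X$ separate $q(1)$ from $q(g)$. So one of them, $\mathfrak h$, has no vertex of its carrier within distance $R$ of $q(1)$ or of $q(g)$. Since $U$ runs from $1$ to $g$, it has consecutive vertices $p,\hat p$ such that $\mathfrak h$ separates $q(p)$ from $q(\hat p)$. By \eqref{eq:qi}, $d(q(p),q(\hat p))\le2L$, and a shortest path between these two vertices contains an edge dual to $\mathfrak h$. So there is a vertex $z$ of the carrier of $\mathfrak h$ with $d(q(p),z)\le2L$. If $p$ were within $|w|+1$ of $e\in\{1,g\}$, then
\[
d(q(e),z)\le L(|w|+1)+L+2L=R ,
\]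
which the choice of $\mathfrak h$ excludes. Hence $p\in\mathcal D$. The same argument along $U'$ gives $p'\in x\mathcal D$ and a vertex $z'$ of the carrier of $\mathfrak h$ with $d(q(p'),z')\le2L$.

The points $p,p'\in W_\Lambda$ lie on opposite sides of $H_x$ and have depth greater than $4C+1$. By Lemma~\ref{lem:carrier} a 2-flat $F\subset X$ contains $z$ and $z'$. By Lemma~\ref{lem:transfer} a 2-flat $F'\subset\Sigma$ has vertices $f,f'$ with $d(p,f)\le C$ and $d(p',f')\le C$. This contradicts Lemma~\ref{lem:noflat}, so the quasi-isometry $q$ does not exist.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BC}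
Behrstock and Charney,
\emph{Divergence and quasimorphisms of right-angled Artin groups},
Math. Ann. (2012).

\bibitem{CDEK}
Christopher H. Cashen, Pallavi Dani, Alexandra Edletzberger and Annette Karrer,
\emph{RAAGedy right-angled Coxeter groups},
arXiv:2506.16789 (2025).

\bibitem{DT}
Dani and Thomas,
\emph{Divergence in right-angled Coxeter groups},
Trans. AMS (2015).

\bibitem{Davis}
Davis,
\emph{The Geometry and Topology of Coxeter Groups}.

\bibitem{Huang}
Huang,
\emph{Top-dimensional quasiflats in CAT(0) cube complexes},
Geom. Topol. 21 (2017).

\bibitem{Wright}
Wright,
\emph{Finite asymptotic dimension for CAT(0) cube complexes},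
Geom. Topol. (2012).

\end{thebibliography}
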